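# A $C$-minimal structure in which all 1-types are definable and some 2-type is not

## 1. Comparing ratios with a tolerance in $k((t^{\mathbb R}))$

Let $k$ be an algebraically closed field of characteristic $0$, and let $M=k((t^{\mathbb R}))$ be the Hahn series field. Its elements are the formal sums $\sum_{\gamma\in\mathbb R}a_\gamma t^\gamma$ with $a_\gamma\in k$ and well-ordered support. The valuation $v:M^\times\to\mathbb R$ takes a series to the least exponent in its support, and $v(0)=\infty$. Write $\mathfrak m=\{w\in M: v(w)>0\}$.

On $M$ consider two relations. The first is ternary,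
$$C(x,y,z)\iff v(x-y)<v(y-z),$$
and says that $y$ and $z$ are closer to each other than $x$ is to $y$. The second is 4-ary: $R(x,y,x',y')$ means
$$x,y,x',y'\neq 0,\quad v(x)=v(y),\quad v(x')=v(y'),\quad v\!\left(\frac{x}{y}-\frac{x'}{y'}\right)>\min(v(x),v(x')).\tag{1}$$
So $R$ compares two ratios of valuation $0$, but only up to a tolerance: the comparison is as precise as the lower of the two pairs is high. Let $L_0=\{C,R\}$ and
$$M_0=(M,C,R).$$
Addition and multiplication are forgotten; only $C$ and $R$ remain.

Now put $z=\sum_{n\ge0}t^n/n!$, the series we shall call $e^t$, and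
$$D=\Bigl\{(m,m')\in (M^\times)^2:\ v(m)=v(m'),\ v\bigl(z-\tfrac{m}{m'}\bigr)>v(m)\Bigr\}.\tag{2}$$
For instance $((1+t)t^{3/2},t^{3/2})\in D$, because $v(z-(1+t))=2>3/2$. But $((1+t)t^{2},t^{2})\notin D$, because $2\not>2$. A pair in $D$ of valuation $\gamma$ knows $z$ up to an error of valuation $>\gamma$. All of $D$ together knows $z$ exactly. On the other hand, a fixed pair $(a,b)$ used as a parameter in $R(m,m',a,b)$ can only supply a ratio with precision $v(a)$, however high $m,m'$ are. This suggests that finitely many parameters should not be able to define $D$ in $M_0$, and Section 8 proves it.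

What is this for? The set $D$ will be read off from a 2-type over $M_0$. Since $D$ is not definable in $M_0$, that 2-type is not definable. Every 1-type over $M_0$, however, is definable. And $M_0$ belongs to a class of structures, the $C$-minimal ones, whose definable sets in one variable are as simple as possible. So even in this class, definability of all 1-types does not pass to 2-types. The next section makes these words precise.

## 2. Definable types, $C$-sets, $C$-minimality

Let $L$ be a first-order language and $M$ an $L$-structure.

**Definition (definable type).** For $A\subseteq M$, a type $p(x)\in S(A)$ is *definable* if for every $L$-formula $\varphi(x,y)$ there is an $L(A)$-formula $d\varphi(y)$ such that for all tuples $b$ from $A$: $\varphi(x,b)\in p$ if and only if $M\models d\varphi(b)$.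

We only use $A=M$. Then the definition says that each set $\{b:\varphi(x,b)\in p\}$ is definable in $M$ with parameters.

**Example.** Over $(\mathbb Q,<)$ let $p$ be the type of an element filling the cut at $\sqrt2$. Then $\{b\in\mathbb Q: b<x\in p\}=\{b\in\mathbb Q:b<\sqrt2\}$. By quantifier elimination for dense linear orders without endpoints, definable subsets of $\mathbb Q$ are finite unions of points and intervals with endpoints in $\mathbb Q\cup\{\pm\infty\}$. So $p$ is not definable. Over $(\mathbb R,<)$ every cut is of the form $\emptyset$, $\mathbb R$, $(-\infty,\delta]$ or $(-\infty,\delta)$, hence is definable, and by quantifier elimination every 1-type is definable. Completeness of $M$ makes 1-types definable; the same will happen in Section 6.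

**Definition ($T_n$ and $T_{n,k}$).** For $n\ge1$, $T_n(M)$ is the statement that every $n$-type over $M$ is definable. For $n,k\ge 1$, $T_{n,k}(M)$ is the statement: for every $p(x)\in S_n(M)$ and every $L$-formula $\varphi(x,y)$ with $|x|=n$, $|y|=k$, the set $\{b\in M^k:\varphi(x,b)\in p\}$ is definable in $M$ with parameters.

So $T_n(M)$ means $T_{n,k}(M)$ for all $k$.

**Definition ($C$-set).** A *$C$-set* is a structure $(M,C)$, with $C$ ternary, satisfying

- (C1) $\forall xyz\,(C(x,y,z)\rightarrow C(x,z,y))$;
- (C2) $\forall xyz\,(C(x,y,z)\rightarrow \neg C(y,x,z))$;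
- (C3) $\forall xyzw\,(C(x,y,z)\rightarrow (C(w,y,z)\vee C(x,w,z)))$;
- (C4) $\forall xy\,(x\neq y\rightarrow C(x,y,y))$.

It is *dense* if moreover (D) $\forall xy\,(x\neq y\rightarrow \exists z\,(z\neq y\wedge C(x,y,z)))$. A *$C$-structure* is any expansion of a $C$-set.

**Example.** In a valued field put $C(x,y,z)\Leftrightarrow v(x-y)<v(y-z)$. If $C(x,y,z)$, then $v(x-z)=v(x-y)<v(y-z)$; this gives (C1) and (C2). For (C3), let $\beta=v(y-z)$ and $\alpha=v(x-y)=v(x-z)<\beta$. If $v(w-y)<\beta$, then $C(w,y,z)$. If $v(w-y)\ge\beta$, then $v(x-w)=\alpha$ and $v(w-z)\ge\beta>\alpha$, so $C(x,w,z)$. (C4) says $v(x-y)<\infty$ for $x\ne y$, and (D) holds when the valuation is non-trivial. Balls are defined by atomic formulas and their negations: for $a\ne b$,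
$$\{x:v(x-a)\ge v(a-b)\}=\{x:\neg C(x,a,b)\},\qquad \{x:v(x-a)>v(a-b)\}=\{x:C(b,a,x)\}.$$

**Definition ($C$-minimality).** A $C$-structure $M$ is *$C$-minimal* if for every $N\equiv M$, every subset $D\subseteq N$ of the universe (one variable) that is definable with parameters from $N$ is defined by a quantifier-free formula in the language $\{C\}$ with parameters from $N$. A complete theory is *$C$-minimal* if it has a $C$-minimal model.

**Example.** The theory ACVF of algebraically closed non-trivially valued fields is $C$-minimal with the $C$ above (Holly; Haskell–Macpherson; Macpherson–Steinhorn). We use this as a known theorem.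

The question comes from Pablo Cubides-Kovacsics and Françoise Delon, "Definable types in algebraically closed valued fields", arXiv:1410.3589 (2014): *if $\Sigma$ is a $C$-minimal theory and $M\models\Sigma$, does $T_1(M)$ imply $T_n(M)$ for all $n\ge1$?* For o-minimal theories the implication holds, as a consequence of the Marker–Steinhorn theorem. It also holds for models of ACVF. For NIP theories it can fail: Chernikov–Simon give an NIP theory with a model satisfying $T_1$ but not $T_2$. For $C$-minimal theories the answer is no.

**Theorem A.** There are a $C$-minimal theory, even one whose $C$-set is dense, and a model $M_0$ of it such that $T_1(M_0)$ holds but $T_{2,2}(M_0)$ fails. Hence $T_n(M_0)$ fails for all $n\ge2$. The structure $M_0$ is a reduct of an algebraically closed valued field of equicharacteristic $0$.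

**Theorem B.** If $\mathrm{Th}(M)$ is $C$-minimal and $T_1(M)$ holds, then $T_{n,1}(M)$ holds for all $n\ge1$.

**Corollary (classification).** The implication "$T_1(M)\Rightarrow T_{n,k}(M)$ for all models $M$ of all $C$-minimal theories" holds if and only if $n=1$ or $k=1$.

The structure for Theorem A is the $M_0$ of Section 1. We begin with Theorem B, the case that can be done by hand from the axioms; it also shows what a counterexample has to look like.

## 3. One parameter variable: Theorem B

Let $\mathrm{Th}(M)$ be $C$-minimal, assume $T_1(M)$, and let $p\in S_n(M)$ and $\varphi(x,y)$ with $|x|=n$ and $y$ a single variable. For $X\subseteq N$ with $N\succ M$, call $X\cap M$ the *trace* of $X$.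

**Step 1: reduction to atomic formulas.** *The purpose is to replace $\varphi$ by $C$.* Let $e$ realize $p$ in some $N\succ M$. Then $\{b\in M:\varphi(x,b)\in p\}$ is the trace of $\varphi(e,N)$, a subset of $N$ definable with parameters in one variable. By $C$-minimality, $\varphi(e,N)$ is a Boolean combination of sets defined by atomic $\{C\}$-formulas in a variable $m$ with parameters from $N$. Traces commute with Boolean operations, so it suffices to show that the trace of each such atomic formula is definable in $M$.

**Step 2: degenerate atomic formulas.** *This clears away all formulas with equality or with a repeated $m$.* Formulas without $m$, and $m=m$, have trace $\emptyset$ or $M$. The trace of $m=n$ has at most one element. By (C2) with $x=y$, $C(m,m,\cdot)$ is always false, and by (C1) so is $C(m,\cdot,m)$. The formula $C(n,m,m)$ is equivalent to $m\ne n$: use (C4) if $m\ne n$, and falsity of $C(m,m,m)$ if $m=n$. Up to (C1), there remain $C(n,m,n')$ and $C(m,n,n')$ with $n,n'\in N$.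

**Step 3: transitivity.** *We need that for fixed $n$, closeness "away from $n$" is transitive.* Claim:
$$C(n,y,z)\wedge C(n,z,w)\ \Rightarrow\ C(n,y,w).\tag{3}$$
By (C1) we have $C(n,z,y)$, and (C3) with new element $w$ gives $C(w,z,y)$ or $C(n,w,y)$. Next, (C3) applied to $C(n,z,w)$ with new element $y$ gives $C(y,z,w)$ or $C(n,y,w)$. Suppose $C(n,y,w)$ fails; then $C(n,w,y)$ fails by (C1). So $C(w,z,y)$ and $C(y,z,w)$ hold, and by (C1) $C(w,y,z)$ and $C(y,w,z)$ hold. This contradicts (C2).

**Step 4: the trace $\{m\in M:C(n,m,n')\}$.** *We replace the outside parameter $n'$ by a parameter from $M$.* If the trace is empty, it is definable. Otherwise pick $m_0\in M$ with $C(n,m_0,n')$. If $C(n,m,n')$, then with $C(n,n',m_0)$ from (C1), (3) gives $C(n,m,m_0)$. Conversely $C(n,m,m_0)$ and $C(n,m_0,n')$ give $C(n,m,n')$ by (3). So the trace is $\{m\in M:C(n,m,m_0)\}$, and this is definable because the 1-type $\mathrm{tp}(n/M)$ is definable.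

**Step 5: the trace $\{m\in M:C(m,n,n')\}$.** *The same replacement in the other position.* If the trace is all of $M$, it is definable. Otherwise pick $m_0\in M$ with $\neg C(m_0,n,n')$. By (C2), $C(n',n,m_0)$ and $C(n,n',m_0)$ do not both hold. The situation is symmetric in $n,n'$ by (C1), so assume $\neg C(n',n,m_0)$. Then for all $m\in M$,
$$C(m,n,n')\iff C(m,n,m_0).$$
($\Rightarrow$) From $C(m,n',n)$, (C3) with new element $m_0$ gives $C(m_0,n',n)$ or $C(m,m_0,n)$. The first is excluded by the choice of $m_0$, so $C(m,n,m_0)$ by (C1).
($\Leftarrow$) From $C(m,m_0,n)$, (C3) with new element $n'$ gives $C(n',m_0,n)$ or $C(m,n',n)$. The first is excluded by assumption and (C1), so $C(m,n,n')$.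
The set $\{m\in M:C(m,n,m_0)\}$ is definable because $\mathrm{tp}(n/M)$ is. This proves Theorem B. $\blacksquare$

**Remark 1.** The proof did not use that $\varphi$ has no parameters. It works for $L(M)$-formulas $\varphi(x,y)$ with $y$ a single variable.

**Remark 2.** Under the hypotheses of Theorem B, quantifier-free $\{C\}$-formulas cause no trouble in any number of variables. Take a type of $e=(e_1,\dots,e_n)$ and an atomic formula in $x$ and $y$ containing an $x$-variable. If it is an equality, it contains at most one $y$-variable and Theorem B applies. If it is $C$ with exactly one slot filled by some $x_i$, it is handled by the definability of $\mathrm{tp}(e_i/M)$. If at least two slots are filled by $x$-variables, at most one $y$-variable remains and Theorem B applies. So a counterexample must link at least two coordinates of the type to at least two parameters by something other than $C$. The relation $R(x,y,m,m')$ does this.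

## 4. Two parameter variables: where the fibers stop being uniform

The natural next attempt is induction on the number of parameter variables. Let $p=\mathrm{tp}(e/M)$ and take $\varphi(x,y_1,y_2)$. Fix $b\in M$. By Remark 1, applied to $\varphi(x,y_1,b)$, the fiber $\{m\in M:\varphi(x,m,b)\in p\}$ is definable. What is missing is one formula that works for all $b$. In the proof of Theorem B the elements $n,n'\in N$ are chosen after $b$. As $b$ varies they vary, and each type $\mathrm{tp}(n/M)$ is definable with parameters of its own. $T_1(M)$ says nothing about how those parameters depend on $b$. This is the point where the induction stops.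

The set $D$ in (2) shows exactly this. Fix $m'\neq0$.

- If $v(m')\ge0$, the fiber is the open ball $\{m:v(m-zm')>2v(m')\}$. Indeed $v(z-m/m')>v(m')$ is equivalent to $v(zm'-m)>2v(m')$. Since $2v(m')\ge v(m')=v(zm')$, this condition already forces $v(m)=v(m')$. In terms of $C$, the ball is $\{m:C(zm'+m'^2,\,zm',\,m)\}$.
- If $v(m')<0$, the fiber is $\{m:v(m)=v(m')\}$, because then $v(z-m/m')\ge0>v(m')$ holds automatically.

Each fiber is definable from $C$ with parameters, and the shape of the formula is even constant on each of the two cases. But the parameter $zm'$ depends on $m'$ through multiplication by $z$, and the structure must not be able to perform this multiplication.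

In the full valued field it can: (2) is itself a definition of $D$ with parameter $z$. So the same pair of elements gives no obstruction there, and we have to pass to a reduct.

In the reduct, the tolerance in $R$ is needed. Suppose we took instead the exact relation $E(x,y,x',y')$: all four nonzero, $v(x)=v(y)$, $v(x')=v(y')$ and $x/y=x'/y'$. If $x=zy$ for some $y\ne0$ in an extension, then the pairs $(m,m')$ from $M$ with $E(x,y,m,m')$ are exactly those with $m,m'\neq0$ and $m=zm'$ (recall $v(z)=0$). That set is defined by $E(m,m',z,1)$. A single pair of parameters carries all of $z$. With $R$, a pair of parameters carries only finitely much of $z$, and we shall turn this into a family of automorphisms: for each $\gamma_0$, an automorphism that fixes everything of valuation $\le\gamma_0$ but moves the high part of $D$.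

## 5. $C$-minimality passes to the reduct $M_0$

We use the following standard facts about $M=k((t^{\mathbb R}))$ (Krull, Kaplansky): $M$ is algebraically closed, and it is *spherically complete*, that is, every nested family of nonempty balls has nonempty intersection.

**Completeness.** Spherical completeness gives the convergence we need. Let $(s_n)$ be a sequence in $M$ with $v(s_{n+1}-s_n)\to\infty$, and put $\gamma_n=\min_{i\ge n}v(s_{i+1}-s_i)$. If some $\gamma_n=\infty$, the sequence is eventually constant. Otherwise the balls $\{y:v(y-s_n)\ge\gamma_n\}$ are nested and decreasing, since $v(s_{n+1}-s_n)\ge\gamma_n$ and $\gamma_{n+1}\ge\gamma_n$. A point $s$ in their intersection satisfies $v(s-s_n)\ge\gamma_n\to\infty$, so $s_n\to s$. In particular a series converges in $M$ as soon as the valuations of its terms tend to $\infty$.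

As a valued field, $M\models\mathrm{ACVF}$, with residue characteristic $0$. The relation $R$ is $\emptyset$-definable in the valued field, so $M_0$ is a reduct of it. Every valued field $N\succ M$ yields $N_0\succ M_0$ by the same definitions. The $C$-set is dense, by the example in Section 2.

**Step 1: uniform shape of one-variable sets.** *The aim is to express $C$-minimality by sentences, which can then be moved to models that are not reducts of fields.* Let $\varphi(x,y)$ be an $L_0$-formula, $x$ a single variable, and read it as a valued-field formula. In each model of the theory of the valued field $M$, each set $\varphi(x,b)$ is defined by a quantifier-free $\{C\}$-formula with parameters. There are then finitely many quantifier-free $\{C\}$-formulas $\psi_1(x,w),\dots,\psi_r(x,w)$ with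
$$M_0\models \forall y\ \bigvee_{i=1}^r\exists w\,\forall x\,\bigl(\varphi(x,y)\leftrightarrow\psi_i(x,w)\bigr).\tag{4}$$
Otherwise, with a new tuple of constants $b$, the theory of the valued field $M$ together with all sentences $\neg\exists w\forall x(\varphi(x,b)\leftrightarrow\psi(x,w))$, for $\psi$ quantifier-free in $\{C\}$, would be finitely satisfiable in $M$. A model would contain a set $\varphi(x,b)$ that no quantifier-free $\{C\}$-formula defines.

**Step 2: transfer.** *This gives $C$-minimality in every $N\equiv M_0$.* The statement (4) is an $L_0$-sentence, so it holds in every $N\equiv M_0$. Every subset of $N$ definable with parameters has the form $\varphi(x,b)$, so it is quantifier-free $\{C\}$-definable. Hence $\mathrm{Th}(M_0)$ is $C$-minimal.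

## 6. One-types over $M_0$: a center and a cut

Here we prove $T_1(M_0)$. Let $p\in S_1(M_0)$. The type $p$ together with the elementary diagram of the valued field $M$ is finitely satisfiable in $M$, so $p$ is realized by some $x$ in the reduct of a valued field $N\succ M$. If $x\in M$, then $\varphi(x,y)$ itself defines $p$ on $\varphi$. So assume $x\notin M$. The value group of $N$ contains $\mathbb R$.

**Step 1: reduction to quantifier-free $\{C\}$-formulas.** *This removes $R$ from the discussion.* Suppose that for each quantifier-free $\{C\}$-formula $\psi(x,w)$ there is an $L_0(M)$-formula $d\psi(w)$ with $N\models\psi(x,c)\Leftrightarrow M_0\models d\psi(c)$ for all $c$ from $M$. Given an $L_0$-formula $\varphi(x,y)$, take $\psi_1,\dots,\psi_r$ as in (4) and put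
$$d\varphi(y):=\bigvee_i\exists w\,\bigl[\forall u(\varphi(u,y)\leftrightarrow\psi_i(u,w))\wedge d\psi_i(w)\bigr].$$
If $M_0\models\forall u(\varphi(u,b)\leftrightarrow\psi_i(u,c))$, the same holds in $N_0\succ M_0$, so $\varphi(x,b)$ holds if and only if $\psi_i(x,c)$ does. Hence $d\varphi(b)$ implies $\varphi(x,b)\in p$. Conversely, by (4), for every $b$ from $M$ there are such $i$ and $c$ in $M$; if $\varphi(x,b)\in p$, then $\psi_i(x,c)$ holds, so $d\psi_i(c)$ and $d\varphi(b)$ hold. So $d\varphi$ defines $p$ on $\varphi$.

**Step 2: reduction to two relations.** *We list the atomic formulas.* By Boolean combinations it suffices to treat atomic $\psi$ in which $x$ occurs. Let $m,m'\in M$.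

- $x=x$ is true. The formulas $C(x,x,m)$, $C(x,m,x)$ and $C(x,x,x)$ are false.
- $x=m$ is false and $C(m,x,x)$ is true, because $x\notin M$.
- For $m=m'$: $C(x,m,m)$ is true, and $C(m,m,x)$ is false.

By (C1) it remains to show that the following relations on pairs $m\neq m'$ from $M$ are $\{C\}$-definable over $M$:
$$P(m,m'):\ v(x-m)\ge v(m-m')\quad(\Leftrightarrow\neg C(x,m,m')),$$
$$Q(m,m'):\ v(x-m)>v(m-m')\quad(\Leftrightarrow C(m',m,x)).$$

**Step 3: the cut of attained distances.** *We record how close $M$ comes to $x$.* Put
$$J=\{\gamma\in\mathbb R:\exists m\in M,\ v(x-m)\ge\gamma\},\qquad J^+=\{\gamma\in\mathbb R:\exists m\in M,\ v(x-m)>\gamma\}.$$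
Both are initial segments of $\mathbb R$, and $J^+\subseteq J$.

**Examples.** If $v(x)>\gamma$ for all $\gamma\in\mathbb R$, then $J=J^+=\mathbb R$. If $v(x)=0$ and the residue of $x$ is not in $k$, then $v(x-m)=0$ for $v(m)\ge0$ and $v(x-m)=v(m)$ for $v(m)<0$, so $J=(-\infty,0]$ and $J^+=(-\infty,0)$. If $0<v(x)<\gamma$ for all real $\gamma>0$, then $v(x-m)=v(m)$ for $v(m)\le0$ and $v(x-m)=v(x)$ for $v(m)>0$, so $J=J^+=(-\infty,0]$.

**Step 4: a center.** *We find one point of $M$ that is as close to $x$ as any other.* Claim: there is $a\in M$ such that for all $m\in M$ and $\gamma\in\mathbb R$,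
$$v(x-m)\ge\gamma\Rightarrow v(x-a)\ge\gamma,\qquad v(x-m)>\gamma\Rightarrow v(x-a)>\gamma.\tag{5}$$
*Case 1: $J$ has a maximum $\delta$ and $\delta\in J^+$.* Choose $a\in M$ with $v(x-a)>\delta$.
*Case 2: otherwise.* For $\gamma\in J$ let $B_\gamma=\{m\in M:v(x-m)\ge\gamma\}$. It is nonempty, and if $m_0\in B_\gamma$ then $B_\gamma=\{m\in M:v(m-m_0)\ge\gamma\}$, so it is a ball of $M$. These balls are nested. By spherical completeness choose $a\in\bigcap_{\gamma\in J}B_\gamma$; if $J=\emptyset$, take any $a\in M$.
In both cases $v(x-a)\ge\gamma$ for all $\gamma\in J$, which is the first implication. For the second, let $v(x-m)>\gamma$, so $\gamma\in J^+\subseteq J$. If $\gamma$ is not the maximum of $J$, there is $\gamma'\in J$ with $\gamma'>\gamma$, and $v(x-a)\ge\gamma'>\gamma$. If $\gamma=\max J$, then $\max J\in J^+$, so we are in Case 1 and $v(x-a)>\gamma$. This proves the claim.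

Taking $m=a$ in the definitions of $J$ and $J^+$ gives the converses, so for $\gamma\in\mathbb R$
$$\gamma\in J\iff v(x-a)\ge\gamma,\qquad \gamma\in J^+\iff v(x-a)>\gamma.\tag{6}$$

**Step 5: $P$ and $Q$ in terms of $a$, $J$, $J^+$.** *This eliminates $x$.* For $m\ne m'$ in $M$:
$$P(m,m')\iff v(a-m)\ge v(m-m')\ \wedge\ v(m-m')\in J,\tag{7}$$
$$Q(m,m')\iff v(a-m)> v(m-m')\ \wedge\ v(m-m')\in J^+.\tag{8}$$
Let $\gamma=v(m-m')$. If $v(x-m)\ge\gamma$, then $\gamma\in J$, so $v(x-a)\ge\gamma$ by (6), and $v(a-m)\ge\gamma$. Conversely, if $\gamma\in J$ and $v(a-m)\ge\gamma$, then $v(x-a)\ge\gamma$ and so $v(x-m)\ge\gamma$. The proof of (8) is the same with $>$ and $J^+$.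

**Step 6: replace $v(m-m')$ by distances to $a$.** *Cuts can be tested on distances to a fixed point.* Use the convention $\infty\notin J,J^+$.

For $P$: the first conjunct of (7) is $\neg C(a,m,m')$. When it holds, $v(a-m')\ge\min(v(a-m),v(m-m'))=v(m-m')$. So $v(m-m')\le\min(v(a-m),v(a-m'))$, and the reverse inequality always holds. Hence $v(m-m')=\min(v(a-m),v(a-m'))$. Since $J$ is an initial segment, $v(m-m')\in J$ if and only if $v(a-m)\in J$ or $v(a-m')\in J$.

For $Q$: the first conjunct of (8) is $C(m',m,a)$. When it holds, $v(m-m')=v(a-m')$. So the second conjunct becomes $v(a-m')\in J^+$.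

**Step 7: the cuts are definable.** *Here Dedekind completeness of $\mathbb R$ enters.* Each of $J,J^+$ is $\emptyset$, $\mathbb R$, $(-\infty,\delta]$ or $(-\infty,\delta)$ for some $\delta\in\mathbb R$. In the last two cases put $a'=a+t^\delta$, so $v(a-a')=\delta$. For $u\in M$,
$$v(a-u)\le\delta\Leftrightarrow\neg C(a',a,u),\qquad v(a-u)<\delta\Leftrightarrow C(u,a,a'),\qquad v(a-u)\in\mathbb R\Leftrightarrow u\neq a.$$
So "$v(a-u)\in J$" and "$v(a-u)\in J^+$" are $\{C\}$-definable over $M$, hence so are $P$ and $Q$. By Steps 1 and 2, $p$ is definable. Thus $T_1(M_0)$ holds.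

## 7. Exponential coordinates and automorphisms of $M_0$

**Step 1: the exponential.** *It turns the multiplicative group $1+\mathfrak m$ into the additive group $\mathfrak m$, where we can multiply by scalars.* For $w\in\mathfrak m$ put $e^w=\sum_{n\ge0}w^n/n!$. Since $k$ has characteristic $0$, $v(n!)=0$, so $v(w^n/n!)=n\,v(w)\to\infty$, because $v(w)$ is a positive real number or $\infty$. So the series converges.

*It is a homomorphism:* $e^{w+w'}=e^we^{w'}$. Let $E_N(w)=\sum_{n\le N}w^n/n!$. By the binomial theorem, $E_N(w)E_N(w')-E_N(w+w')$ is a sum of terms $w^iw'^j/(i!\,j!)$ with $i,j\le N$ and $i+j>N$. Each has valuation at least $(N+1)\min(v(w),v(w'))$, so the difference tends to $0$.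

*It is an isometry:* if $w\ne0$, then $e^w-1-w=\sum_{n\ge2}w^n/n!$ has valuation $\ge2v(w)>v(w)$, so
$$v(e^w-1)=v(w),\tag{9}$$
and this holds for $w=0$ too. As $v(e^{w'})=0$ and $e^w-e^{w'}=e^{w'}(e^{w-w'}-1)$, we get $v(e^w-e^{w'})=v(w-w')$. In particular exp is injective and continuous.

*It maps $\mathfrak m$ onto $1+\mathfrak m$:* given $u_0\in1+\mathfrak m$, put $w_i=u_i-1$ and $u_{i+1}=u_ie^{-w_i}$. Write $e^{-w_i}=1-w_i+r_i$ with $v(r_i)\ge2v(w_i)$. Then
$$w_{i+1}=(1+w_i)(1-w_i+r_i)-1=-w_i^2+(1+w_i)r_i,$$
so $v(w_{i+1})\ge2v(w_i)$. Hence $v(w_i)\to\infty$ and $w=\sum_i w_i$ converges in $\mathfrak m$. Now $u_{i+1}=u_0e^{-(w_0+\dots+w_i)}$. The left side tends to $1$, and the right side tends to $u_0e^{-w}$ by continuity. So $u_0=e^w$.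

Every $x\in M^\times$ is its leading term $c\,t^\gamma$ times an element of $1+\mathfrak m$. So $x$ is uniquely
$$x=c\,t^\gamma e^w,\qquad c\in k^\times,\ \gamma=v(x)\in\mathbb R,\ w\in\mathfrak m.\tag{10}$$

**Step 2: the twist $\theta$.** *We construct a multiplicative isometry that moves elements of valuation $0$ only beyond a prescribed precision.* Fix $\gamma_0\in\mathbb R$, let $\gamma_1=\max(\gamma_0,1)$ and $\varepsilon=t^{\gamma_1}$. Define $\theta(0)=0$ and
$$\theta(c\,t^\gamma e^w)=c\,t^\gamma e^{(1+\varepsilon)w}.$$
It has three properties.

- **(a)** *$\theta$ is a group automorphism of $M^\times$ preserving $v$.* Since $v(\varepsilon)=\gamma_1>0$, we have $v(1+\varepsilon)=0$, so $w\mapsto(1+\varepsilon)w$ is an automorphism of $(\mathfrak m,+)$, with inverse multiplication by $(1+\varepsilon)^{-1}$. By (10), $M^\times$ is the direct product of $k^\times$, $t^{\mathbb R}$ and $\exp(\mathfrak m)$.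
- **(b)** *$\theta$ is an isometry: $v(\theta x-\theta y)=v(x-y)$.* If $v(x)\ne v(y)$, both sides are $\min(v(x),v(y))$ by (a). If $x=y=0$ there is nothing to do. If $v(x)=v(y)=\gamma<\infty$, write $x/y=ce^w$. Then $v(x-y)=\gamma+v(ce^w-1)$ and, by multiplicativity, $v(\theta x-\theta y)=\gamma+v(ce^{(1+\varepsilon)w}-1)$. If $c\ne1$, both $ce^w-1$ and $ce^{(1+\varepsilon)w}-1$ have nonzero residue $c-1$, so both values are $\gamma$. If $c=1$, both are $\gamma+v(w)$ by (9), since $v((1+\varepsilon)w)=v(w)$.
- **(c)** *If $v(u)=0$, then $v(\theta(u)-u)>\gamma_0$.* Write $u=ce^w$. Then $\theta(u)-u=ce^w(e^{\varepsilon w}-1)$ has valuation $\gamma_1+v(w)>\gamma_1\ge\gamma_0$ by (9).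

**Step 3: cutting the twist off at height $\gamma_0$.** *We want an automorphism of $M_0$ that fixes all low elements.* Let
$$\sigma(x)=x\ \text{ if } v(x)\le\gamma_0,\qquad \sigma(x)=\theta(x)\ \text{ if } v(x)>\gamma_0.$$
Since $\theta$ is a bijection preserving $v$, it permutes $\{v>\gamma_0\}$, so $\sigma$ is a bijection of $M$; it preserves $v$ and fixes $0$.

**Step 4: $\sigma$ preserves $C$.** *It is enough that $\sigma$ is an isometry.* If $v(x),v(y)\le\gamma_0$, nothing moves. If both are $>\gamma_0$, use (b). If $v(x)\le\gamma_0<v(y)$, then $v(\sigma x-\sigma y)=v(x)=v(x-y)$ because $v(\sigma y)=v(y)$; the remaining case is symmetric.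

**Step 5: $\sigma$ preserves $R$.** *This is where the tolerance in (1) is used.* Since $\sigma$ preserves $v$ and fixes $0$, only the last condition in (1) has to be checked, for nonzero $x,y,x',y'$ with $v(x)=v(y)=\gamma$ and $v(x')=v(y')=\gamma'$; the bound $\min(\gamma,\gamma')$ does not change.

- If $\gamma,\gamma'\le\gamma_0$, nothing moves.
- If $\gamma,\gamma'>\gamma_0$, then, since $\theta$ is multiplicative and an isometry,
$$v\Bigl(\frac{\sigma x}{\sigma y}-\frac{\sigma x'}{\sigma y'}\Bigr)=v\Bigl(\theta\bigl(\tfrac xy\bigr)-\theta\bigl(\tfrac{x'}{y'}\bigr)\Bigr)=v\Bigl(\frac xy-\frac{x'}{y'}\Bigr).$$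
- If $\gamma\le\gamma_0<\gamma'$, then $\min(\gamma,\gamma')=\gamma$. Put $u=x'/y'$, so $v(u)=0$. The first ratio does not change and the second becomes $\theta(u)$. By (c), $v(\theta(u)-u)>\gamma_0\ge\gamma$. Hence $v(\frac xy-u)>\gamma$ if and only if $v(\frac xy-\theta(u))>\gamma$.
- The case $\gamma'\le\gamma_0<\gamma$ is symmetric.

So for every $\gamma_0\in\mathbb R$, $\sigma$ is an automorphism of $M_0$ that fixes $0$ and every element of valuation $\le\gamma_0$.

## 8. The 2-type of $(zy,y)$ with $y$ infinitely close to $0$

**Step 1: the type.** *We realize $D$ as a set read off from a 2-type.* By compactness there is a valued field $N\succ M$ containing $y\neq0$ with $v(y)>\gamma$ for all $\gamma\in\mathbb R$: finitely many of these conditions are satisfied by a power $t^\beta$ with $\beta$ large. Let $z=e^t\in M$, $x=zy$ and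
$$p=\mathrm{tp}_{L_0}(x,y/M).$$
Let $m,m'\in M$ be nonzero. Here $v(z)=0$, so $v(x)=v(y)$, which exceeds every real number, and $x/y=z$. So the minimum in (1) for $R(x,y,m,m')$ is $v(m)$, and
$$R(x,y,m,m')\in p\iff (m,m')\in D,$$
with $D$ as in (2); if $m=0$ or $m'=0$, both sides are false.

**Step 2: $D$ is not definable in $M_0$.** *We move $D$ by an automorphism fixing the parameters.* Suppose $D$ is definable in $M_0$ over a finite tuple $c$ from $M$. Choose $\gamma_0\in\mathbb R$ with $v(c_i)\le\gamma_0$ for all $c_i\neq0$, and let $\gamma_1,\varepsilon,\theta,\sigma$ be as in Section 7. Then $\sigma$ fixes $c$, so $\sigma(D)=D$.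

Let $\gamma>\gamma_0$. Then $(zt^\gamma,t^\gamma)\in D$, since $v(z-z)=\infty$. Both entries have valuation $\gamma>\gamma_0$, so $\sigma$ acts on them as $\theta$: we have $\sigma(t^\gamma)=\theta(t^\gamma)=t^\gamma$ and $\sigma(zt^\gamma)=\theta(z)t^\gamma$. Hence $(\theta(z)t^\gamma,t^\gamma)\in D$, that is,
$$v(z-\theta(z))>\gamma.$$
As $\gamma>\gamma_0$ was arbitrary, $\theta(z)=z$. But $\theta(z)=e^{(1+\varepsilon)t}=z\,e^{\varepsilon t}$, so by (9)
$$v(\theta(z)-z)=v(e^{\varepsilon t}-1)=v(\varepsilon t)=\gamma_1+1<\infty,$$
a contradiction.

**Step 3: conclusion.** *We collect the statement of Theorem A.* By Steps 1 and 2, $T_{2,2}(M_0)$ fails, so $T_2(M_0)$ fails. For $n\ge2$ take the type over $M$ of the $n$-tuple $(x,y,y,\dots,y)$ and the formula $R(x_1,x_2,y_1,y_2)$; the set read off is again $D$, so $T_n(M_0)$ fails. By Section 5, $\mathrm{Th}(M_0)$ is $C$-minimal with dense $C$-set, and $M_0$ is a reduct of an algebraically closed valued field of equicharacteristic $0$. By Section 6, $T_1(M_0)$ holds. This proves Theorem A: for $C$-minimal theories $T_1(M)$ does not imply $T_n(M)$, and already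 $T_2$ can fail. $\blacksquare$

## 9. Exactly which $T_{n,k}$ follow from $T_1$

**Proof of the Corollary.** If $n=1$, the implication holds because $T_1(M)$ is by definition $T_{1,k}(M)$ for all $k$. If $k=1$, it is Theorem B.

Now let $n,k\ge2$. The structure $M_0$ satisfies $T_1$. Take the type over $M$ of the $n$-tuple $(x,y,\dots,y)$ from Section 8, and read $R(x_1,x_2,y_1,y_2)$ as a formula in $y_1,\dots,y_k$ with dummy variables $y_3,\dots,y_k$. The set read off is $D\times M^{k-2}$. If it were definable in $M_0$ with parameters, then so would be $D$: for $k>2$, substitute $0$ for $y_3,\dots,y_k$. This contradicts Step 2 of Section 8. So $T_{n,k}(M_0)$ fails, and the implication fails for this pair $(n,k)$. $\blacksquare$
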